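# Tau-symmetric deformations of the Riemann hierarchy: standard forms, and a counterexample with vanishing $\epsilon^2$-term

## 1. Two deformations computed by hand

Write $w_k=\partial_x^kw$, $\partial=\partial_x$, and let $\equiv$ mean equality of densities modulo $\partial$ of something. The Riemann flows $\frac{\partial v}{\partial t^p}=\frac{v^p}{p!}v_x$ are Hamiltonian, $v_{t^p}=\partial\frac{\delta}{\delta v}\int\frac{v^{p+2}}{(p+2)!}dx$, and they commute. We add terms with more derivatives to the Hamiltonians and ask that they still commute.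

Take $H_1=\int\big(\frac{w^3}6+c\,\epsilon^2w_1^2\big)dx$. Its flow is $w_t=\partial\frac{\delta H_1}{\delta w}=ww_1-2c\,\epsilon^2w_3$. We look for a conserved
$$H_2=\int\Big(\frac{w^4}{24}+x\,\epsilon^2ww_1^2+y\,\epsilon^4w_2^2\Big)dx .$$
Along $w_t=ww_1$ we have $(w_1)_t=ww_2+w_1^2$ and $(w_2)_t=ww_3+3w_1w_2$, so
$$(ww_1^2)_t=3ww_1^3+w^2\partial(w_1^2)\equiv ww_1^3,\qquad (w_2^2)_t=w\,\partial(w_2^2)+6w_1w_2^2\equiv 5w_1w_2^2 .$$
The linear part $-2c\epsilon^2w_3$ acts on $\frac{w^4}{24}$ by $-\frac c3w^3w_3\equiv c\,w^2w_1w_2\equiv-c\,ww_1^3$. It acts on $ww_1^2$ by $-2c(w_3w_1^2+2ww_1w_4)$. Here $w_3w_1^2\equiv-2w_1w_2^2$ and $2ww_1w_4\equiv-2w_1^2w_3-2ww_2w_3\equiv 5w_1w_2^2$, so the result is $-6c\,w_1w_2^2$. It acts on $w_2^2$ by $-4c\,w_2w_5\equiv0$. Hence $H_2$ is conserved if and only if $x=c$ (order $\epsilon^2$) and $5y=6cx$ (order $\epsilon^4$), that is,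
$$H_2=\int\Big(\frac{w^4}{24}+c\,\epsilon^2ww_1^2+\frac65c^2\epsilon^4w_2^2\Big)dx .$$
The constant $c$ is free. This is the beginning of the KdV hierarchy.

Now drop the $\epsilon^2$ term and try $H_1=\int(\frac{w^3}6+s\,\epsilon^{2k}w_2^k)$, first only to first order in $s$. Along $w_t=ww_1$,
$$\Big(\frac{w_2^k}{w_1}\Big)_t=w\,\partial\frac{w_2^k}{w_1}+(3k-1)w_2^k\equiv(3k-2)\,w_2^k. \tag{1}$$
Along $w_t=\frac{w^2}2w_1$, where $(w_1)_t=ww_1^2+\frac{w^2}2w_2$ and $(w_2)_t=w_1^3+3ww_1w_2+\frac{w^2}2w_3$,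
$$\Big(\frac{w_2^k}{w_1}\Big)_t=\frac{w^2}2\partial\frac{w_2^k}{w_1}+(3k-1)ww_2^k+kw_1^2w_2^{k-1}\equiv(3k-2)ww_2^k+kw_1^2w_2^{k-1}.$$
So the functional $K=\frac1{3k-2}\int\frac{w_2^k}{w_1}$ has a denominator, but its derivatives along the first two Riemann flows have none. Since the two flows commute, $H_1$ commutes with $H_2=\int\frac{w^4}{24}+s\epsilon^{2k}\int\big(ww_2^k+\frac k{3k-2}w_1^2w_2^{k-1}\big)$ to first order in $s$. To first order, therefore, every $w_2^k$ is allowed.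

Which of these survive to all orders? With the $\epsilon^2$ term present KdV survives, and the expectation to be tested says that then one new parameter appears for each $w_2^k$, and that without the $\epsilon^2$ term nothing survives. We shall see that $w_2^2$ alone does not survive, whereas $w_2^9$ does.

## 2. Tau-symmetric deformations and the conjectured standard form

A *differential polynomial of degree* $d\ge0$ is a polynomial in $w_1,w_2,\dots$ with coefficients smooth in $w$ (on an interval), homogeneous of degree $d$ when $\deg w_m=m$; for $d<0$ the only one is $0$. For example $f(w)w_2+g(w)w_1^2$ has degree 2. For a local functional $H=\int h\,dx$ the density $h$ matters only modulo $\partial$-exact terms. As usual $\frac{\delta}{\delta w}=\sum_m(-\partial)^m\frac{\partial}{\partial w_m}$.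

**Definition (deformation).** A Hamiltonian deformation of the Riemann hierarchy is a hierarchy $\frac{\partial w}{\partial t^p}=P\frac{\delta H_p}{\delta w}$, $p\ge0$, with $H_p=\int h_p\,dx$,
$$h_p=\frac{w^{p+2}}{(p+2)!}+\sum_{k\ge1}\epsilon^kh_p^{[k]},\quad\deg h_p^{[k]}=k,$$
and a Hamiltonian operator
$$P=\partial+\sum_{k\ge1}\epsilon^k\sum_{l=0}^{k+1}P_{k,l}\partial^l,\quad\deg P_{k,l}=k+1-l.$$
It is integrable if $\{H_p,H_q\}_P=0$ for all $p,q\ge0$.

**Definition (tau-symmetry).** The deformation is tau-symmetric if there are densities $h_{-1},h_0,h_1,\dots$ of this type such that (a) $H_{-1}=\int h_{-1}$ is a Casimir of $P$ and $h_{-1}=w$; (b) $\frac{\partial w}{\partial t^0}=P\frac{\delta H_0}{\delta w}=w_x$; (c) $\frac{\partial h_{p-1}}{\partial t^q}=\frac{\partial h_{q-1}}{\partial t^p}$ for all $p,q\ge0$. The tau-symmetric deformation consists of $P$ and this choice of densities.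

For instance $P=\partial$, $h_p=\frac{w^{p+2}}{(p+2)!}$ is tau-symmetric: $\frac{\partial h_{p-1}}{\partial t^q}=\frac{w^{p+q}w_1}{p!\,q!}$ is symmetric in $p,q$.

**Definition (normal Miura-type transformation).** It is given by $G=\sum_{k\ge2}\epsilon^kG_k$ with $G_k$ a differential polynomial of degree $k-2$, and acts by
$$\tilde w=w+\partial^2G,\qquad\tilde h_{p-1}=h_{p-1}+\partial\frac{\partial G}{\partial t^p}\quad(p\ge0).$$
The functionals $H_p$ and the flows are unchanged, and $\tilde P=L^*PL$ with $L^*=\sum_s\frac{\partial\tilde w}{\partial w_s}\partial^s$ and $L$ the formal adjoint of $L^*$. The new densities, written in terms of $\tilde w$, again satisfy (a)–(c) with respect to $\tilde P$. Two tau-symmetric deformations are equivalent if such a transformation carries one to the other, including $P$ and the $h_p$.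

For example, $G=\epsilon^2g(w)$ and $P=\partial$ give $\tilde P=\partial+\epsilon^2\partial\big(\partial\circ g'+g'\,\partial\big)\partial+O(\epsilon^4)$, which is $\partial$ at order $\epsilon^2$ only if $g'=0$. So asking for $\tilde P=\partial$ restricts $G$ strongly.

These transformations form a group. Two successive ones give $w+\partial^2G+\partial^2(G'|_{w\to w+\partial^2G})$. The inverse is $w=\tilde w-\partial^2(G|_{w=w(\tilde w)})$. With $\deg\epsilon=-1$ the condition on $G$ says that it has total degree $-2$, and substitution respects this. The rule for the $h_p$ composes and inverts in the same way because the flows are unchanged. An infinite composition with $G^{(m)}=O(\epsilon^m)$, $m=2,3,\dots$, converges $\epsilon$-adically.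

Call a deformation *canonical* if $P=\partial$. *Standard form* of $H_1$ means: $\frac{w^3}6-\frac{a_0}{24}\epsilon^2w_1^2$ plus, for $d\ge3$, $\epsilon^d$ times constant-coefficient combinations of monomials of degree $d$ such that i) the factor with the highest derivative is nonlinear (its exponent is at least 2), and ii) there is no factor $w_1$. Odd $d$ are allowed a priori.

**Conjecture** (Dubrovin, Liu, Yang, Zhang, "Hodge integrals and tau-symmetric integrable hierarchies of Hamiltonian evolutionary PDEs", arXiv:1409.4616 (2014)). Any tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy is equivalent, under a normal Miura-type transformation, to a canonical one, $\frac{\partial w}{\partial t^q}=\partial\frac{\delta H_q}{\delta w}$, uniquely determined by the following standard form of $h_1$ (as a representative of $H_1$ modulo $\partial$-exact terms):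
$$\begin{aligned}h_1={}&\frac{w^3}6-\frac{\epsilon^2}{24}a_0w_1^2+\epsilon^4a_1w_2^2+\epsilon^6(a_2w_2^3+b_1w_3^2)+\epsilon^8(a_3w_2^4+b_2w_2w_3^2+b_3w_4^2)\\&+\epsilon^{10}(a_4w_2^5+b_4w_2^2w_3^2+b_5w_2w_4^2+b_6w_5^2)\\&+\epsilon^{12}(a_5w_2^6+b_7w_2^3w_3^2+b_8w_3^4+b_9w_2^2w_4^2+b_{10}w_4^3+b_{11}w_2w_5^2+b_{12}w_6^2)+\cdots\end{aligned}$$
with constants $a_j,b_j$, where from $\epsilon^4$ on the monomials are those allowed by i), ii); the coefficient of $\epsilon^{2k}w_2^k$ is called $a_{k-1}$ and the others $b_1,b_2,\dots$. Moreover, if $a_0=0$ then all $a_j,b_j$ ($j\ge1$) vanish; if $a_0\ne0$ the $b_j$ are uniquely determined by $a_0,a_1,a_2,\dots$.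

The conjecture is false, because of the clause about $a_0=0$; all its other assertions are true. Put $\mathrm{wt}\,w_m=3-m$ ($m\ge0$), so that $\partial$ has weight $-1$.

**Theorem 1.** For each $k\ge9$ there is a tau-symmetric integrable Hamiltonian deformation with $P=\partial_x$ and
$$H_1=\int\Big(\frac{w^3}6+\epsilon^{2k}w_2^k\Big)dx+O(\epsilon^{4k}).$$
It is equivalent to a canonical deformation in standard form, and any such has $a_0=0$, $a_{k-1}=1$. Hence the conjecture is false.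

**Theorem 1′.** Take variables $c_1^{\pm1},c_3,c_5,\dots$ with $\deg c_j=-1$, $\mathrm{wt}\,c_j=1-\frac{3j}2$. Every family $(\chi_d)_{d\ge2\text{ even}}$, with $\chi_d\in\mathbb R[c_1^{\pm1},c_3,c_5,\dots]$ homogeneous of degree $d-2$ and all monomials of weight $\ge8$, determines a canonical deformation with $a_0=0$. Distinct families give inequivalent deformations.

**Theorem 2.** Every tau-symmetric integrable Hamiltonian deformation is equivalent to one with $P=\partial_x$ and $H_1$ in standard form. Only even powers of $\epsilon$ occur. The standard form is unique in its equivalence class and determines all $H_p,h_p$.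

**Theorem 3.** If $a_0\ne0$, the $b_j$ are uniquely determined by $a_0,a_1,a_2,\dots$.

**Proposition 4.** If $a_0=0$ then $a_1=0$.

Which of $a_2,\dots,a_7$ can be nonzero when $a_0=0$ is not determined here. Theorems 1 and 1′ occupy Sections 3–6, Theorem 2 is in Section 7, Proposition 4 in Section 8, and Theorem 3 in Sections 9–10.

## 3. Local functionals and the operator $D$

### 3.1 Rings, brackets, exactness

Let $\mathcal A=\mathbb R[w_1,w_2,\dots]$, $\mathcal A_{loc}=\mathcal A[w_1^{-1}]$, $\mathcal B=\mathcal A[w]$, $\mathcal B_{loc}=\mathcal A_{loc}[w]$, $\mathcal F=\mathcal B/\partial\mathcal B$, $\mathcal F_{loc}=\mathcal B_{loc}/\partial\mathcal B_{loc}$. Elements of $\mathcal A$ and $\mathcal A_{loc}$ are called *constant-coefficient* (c.c.); a functional is c.c. if it has a c.c. density. Besides $\deg$ we use $n$, the number of factors ($w_m\mapsto1$ for all $m\ge0$, $w_1^{-1}\mapsto-1$); thus $w_2^k/w_1$ has $\deg=2k-1$, $n=k-1$, $\mathrm{wt}=k-2$.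 In all these rings $\ker\partial=\mathbb R$: if $g$ has top variable $w_m$, then $\partial g$ contains $w_{m+1}\frac{\partial g}{\partial w_m}\ne0$.

For a differential function $f$ let $f_*=\sum_m\frac{\partial f}{\partial w_m}\partial^m$ and let $\dagger$ be the formal adjoint. Two textbook facts: $\frac\delta{\delta w}\circ\partial=0$, and $(\frac{\delta F}{\delta w})_*$ is self-adjoint (the second variation is symmetric). They hold for smooth functions on the jet space $\{w_1>0\}$, in particular in $\mathcal B_{loc}$ and $\mathcal B_{loc}[\log w_1]$.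

Put $\{F,G\}=\int\frac{\delta F}{\delta w}\partial\frac{\delta G}{\delta w}$, and let $X_G$ be the derivation commuting with $\partial$ with $X_Gw=\partial\frac{\delta G}{\delta w}$. Integration by parts gives $X_GF=\{F,G\}$. With $f=\frac{\delta F}{\delta w}$, $g=\frac{\delta G}{\delta w}$,
$$\frac\delta{\delta w}\{F,G\}=f_*^\dagger\partial g-g_*^\dagger\partial f=f_*\partial g-g_*\partial f,\qquad[X_F,X_G]w=\partial g_*\partial f-\partial f_*\partial g,$$
so $[X_F,X_G]=X_{\{G,F\}}$; applied to functionals this is the Jacobi identity.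

*Exactness.* For $w^\lambda=c+\lambda(w-c)$ we have $\frac d{d\lambda}f[w^\lambda]=(w-c)\frac{\delta f}{\delta w}[w^\lambda]+\partial(\cdots)$. Integrating over $[0,1]$: if $\frac{\delta f}{\delta w}=0$, then $f$ is a constant plus a $\partial$-exact term, both for $f\in\mathcal B$ (use $c=0$) and for differential polynomials with coefficients smooth on an interval. So two elements of $\mathcal F$ of positive degree that agree in $\mathcal F_{loc}$ agree in $\mathcal F$.

*Helmholtz.* If $U_*=U_*^\dagger$, then $U=\frac\delta{\delta w}\int\int_0^1(w-c)U[w^\lambda]\,d\lambda$. Indeed the variational derivative of $\int(w-c)U[w^\lambda]$ is $U[w^\lambda]+\lambda U_*^\dagger[w^\lambda](w-c)=\frac d{d\lambda}(\lambda U[w^\lambda])$. Degrees are preserved.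

*The derivation $\partial_w=\partial/\partial w$.* It commutes with $\partial$ and $\frac\delta{\delta w}$, hence acts on functionals as a derivation of the bracket, and $\int\frac{\delta F}{\delta w}=\partial_wF$. If $\partial_w\int k=0$, then $\int k$ is c.c.: write $\partial_wk=\partial g$, let $\gamma$ be a $w$-antiderivative of $g$; then $\partial_w(k-\partial\gamma)=0$.

For $f\in\mathbb R[w]$ put $H_f^0=\int f$ and $X_f^0=X_{H_f^0}$, so $X_f^0w=f''(w)w_1$. For $f=\frac{w^{p+2}}{(p+2)!}$ write $H_p^0,X_p^0$.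

### 3.2 The operator $D$ and normal monomials

With $R_m=\frac12\sum_{j=1}^m\binom{m+1}jw_jw_{m+1-j}$ we have $X_1^0w_m=\partial^{m+1}\frac{w^2}2=ww_{m+1}+R_m$. For c.c. $k$, using $w^{l+1}\partial k\equiv-(l+1)w^lw_1k$,
$$X_1^0(w^lk)\equiv w^l\hat Dk,\qquad\hat Dk=\sum_{m\ge1}R_m\frac{\partial k}{\partial w_m}-w_1k.\tag{2}$$
For c.c. $g$ write $Rg=\sum R_m\frac{\partial g}{\partial w_m}$, so $X_1^0g=w\partial g+Rg$. Comparing $X_1^0\partial g=\partial X_1^0g$ gives $\hat D\partial g=\partial(Rg)$. Hence $\hat D$ induces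
$$D:V_d\to V_{d+1},\quad D:V_d^{loc}\to V_{d+1}^{loc},\qquad V_d=\mathcal A_d/\partial\mathcal A_{d-1},\quad V^{loc}_d=\mathcal A_{loc,d}/\partial\mathcal A_{loc,d-1}.$$
For $d\ge2$ the maps $V_d\to\mathcal F$ and $V_d^{loc}\to\mathcal F_{loc}$ are injective: if $k=\partial g$ with $k$ c.c., then $\partial\partial_wg=0$, so $\partial_wg$ is a constant of degree $d-1\ge1$, hence $0$.

**Definition (normal monomial).** A normal monomial is $w_1^e$, or a monomial whose top variable $w_m$, $m\ge2$, has exponent $\ge2$. For example $w_2^k/w_1$ ($k\ge2$) is normal; $w_3w_2^2/w_1$ is not, and it is $\equiv\frac13w_2^4/w_1^2$. Let $\mathrm{Std}_d$ be the span of normal monomials of degree $d$ without $w_1$.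

**Lemma 1.** Let $d\ge2$.
(i) Normal monomials of degree $d$ (exponent of $w_1$ in $\mathbb Z$, resp. $\ge0$) are a basis of $V_d^{loc}$ (resp. $V_d$).
(ii) For a normal monomial $\mu$ of degree $d$, $D\mu=(d-1+\ell(\mu))\,w_1\mu+(\text{normal monomials of }w_1\text{-exponent}\le\text{that of }\mu)$, where $\ell(\mu)$ is the number of factors $w_m$, $m\ge2$.
(iii) $D:V_d^{loc}\to V_{d+1}^{loc}$ is bijective; $D:V_d\to V_{d+1}$ is injective and $V_{d+1}=D(V_d)\oplus\mathrm{Std}_{d+1}$.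
(iv) $X_1^0$ is injective on the parts of degree $\ge2$ of $\mathcal F_{loc}$ and of degree $\ge1$ of $\mathcal F$.

**Proof.** (i) Spanning. Let the top variable $w_m$, $m\ge3$, have exponent 1. Then $w_mw_{m-1}^b\nu'\equiv-\frac1{b+1}w_{m-1}^{b+1}\partial\nu'$ with $\nu'$ a monomial in $w_1^{\pm1},\dots,w_{m-2}$, and this lowers the top variable. Since $\partial w_1^e=ew_1^{e-1}w_2$ and $\partial w_j=w_{j+1}$, the $w_1$-exponent is never raised. If the top variable is $w_2$ with exponent 1, the monomial is $w_2w_1^{d-2}=\frac1{d-1}\partial w_1^{d-1}$. Independence. Suppose a nonzero combination of normal monomials equals $\partial g$, and $g$ has top variable $w_m$. Then $\partial g$ has top variable $w_{m+1}$, $m+1\ge2$, in which it has degree exactly 1; but in a combination of normal monomials the top variable, if it is not $w_1$, occurs only with exponents $\ge2$ or $0$.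

(ii) The terms $j=1,m$ of $R_m$ give $(m+1)w_1w_m$ for $m\ge2$, and $R_1=w_1^2$. With $\mu=\prod w_m^{i_m}$ the coefficient of $w_1\mu$ is $\sum_{m\ge2}(m+1)i_m+i_1-1=d+\ell-1$. The other terms of $R_m$ contain no $w_1$, and reduction to normal form does not raise the $w_1$-exponent.

(iii) The map $D$ raises $n$ by 1. For fixed $(\deg,n)$ there are finitely many normal monomials, as $\sum_{m\ge2}(m-1)i_m=\deg-n$. By (ii), with $d-1+\ell>0$, $D$ is multiplication by $w_1$ times positive numbers, plus terms of strictly lower $w_1$-exponent. Multiplication by $w_1$ maps normal monomials of degree $d$ bijectively to all those of degree $d+1$ (local case), or to those containing $w_1$ (polynomial case). Both claims follow by triangularity.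

(iv) Let $F=\sum_{l\le L}w^lk_l\ne0$ have degree $d\ge2$, with $L$ minimal. Then $k_L\ne0$ in $V^{loc}_d$, since $k_L=\partial g$ would give $w^Lk_L\equiv-Lw^{L-1}w_1g$. Suppose $\sum w^l\hat Dk_l=\partial\sum_{l\le L'}w^lg_l$ with $g_{L'}\ne0$. If $L'>L$, then $\partial g_{L'}=0$, so $g_{L'}=0$ by degree, a contradiction. So $L'\le L$, and the coefficient of $w^L$ shows that $\hat Dk_L$ is exact, contradicting (iii). (If the right side is $0$ the same conclusion holds.) The same proof works in $\mathcal F$; its degree 1 part is $0$, since $w^lw_1$ is exact. $\square$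

## 4. The residue at a critical point

### 4.1 Definition, and why a single conjugation is not enough

In Section 1 the first-order corrections were $X^0_pK$ with $K=\frac1{3k-2}\int\frac{w_2^k}{w_1}$. The obvious continuation is to put $H_f=\exp(s\epsilon^{2k}\,\mathrm{ad}_K)H_f^0$, $\mathrm{ad}_K=\{K,\cdot\}$. These functionals commute, because the exponential is a Lie automorphism. But they must also be free of denominators. To detect denominators that cannot be removed by $\partial$-exact terms, let $w$ be near a point where $w_1=0$, and take a residue there.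

Let $S_0=\mathbb R[a^{\pm1},w_3,w_4,\dots]$, $S=S_0[w_0]$, $\mathfrak w(y)=w_0+\frac a2y^2+\sum_{m\ge3}w_m\frac{y^m}{m!}$. The homomorphism $\mathrm{ev}:\mathcal B_{loc}\to S((y))$, $w_m\mapsto\partial_y^m\mathfrak w$, is defined because $\mathfrak w'=ay(1+\cdots)$ is invertible, and it intertwines $\partial$ with $\partial_y$. So
$$\rho:\mathcal F_{loc}\to S,\qquad\rho\Big(\int g\Big)=\mathrm{Res}_{y=0}\,\mathrm{ev}(g)\,dy$$
is well defined, vanishes on polynomial densities, and maps c.c. elements to $S_0$. With $\deg a=2$, $\mathrm{wt}\,a=1$, $\deg y=-1$, $\mathrm{wt}\,y=1$ everything is homogeneous; $\rho$ lowers $\deg$ by 1 and raises $\mathrm{wt}$ by 1. For example $\rho\big(\int\frac{w_2^k}{w_1}\big)=\frac{a^k}a=a^{k-1}$.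

Now test the second-order term $\frac12\{K,\{K,H_1^0\}\}=\frac12\{K,F\}=\frac12X_FK$ with $F=\int w_2^k$. Let $u_i$ be the value at $y=0$ of $\mathrm{ev}(X_Fw_i)$. In
$$X_F\frac{w_2^k}{w_1}=\frac{kw_2^{k-1}X_Fw_2}{w_1}-\frac{w_2^kX_Fw_1}{w_1^2}$$
the first term has residue $ka^{k-2}u_2$. For the second use $(y/\mathfrak w')^2=a^{-2}(1-\frac{w_3}ay+\cdots)$; its residue is $-ka^{k-3}w_3u_1-a^{k-2}u_2+a^{k-3}w_3u_1$. The sum is $(k-1)a^{k-3}(au_2-w_3u_1)$. Since $X_Fw_2=k\,\partial^5(w_2^{k-1})$, the coefficient of $w_7$ in this sum is $k(k-1)^2a^{2k-4}\ne0$ for $k\ge2$. So the second-order term is not polynomial, and this is where the single conjugation stops. One has to add further terms $\epsilon^dK_d$ to the generator that cancel all residues. The rest of this section says what must be cancelled, and that the residue is the only obstruction.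

### 4.2 The residue is the only obstruction

**Lemma 2.** If $\rho(\int g)=0$, then $g\in\mathcal B+\partial\mathcal B_{loc}$ (and $g\in\mathcal A+\partial\mathcal A_{loc}$ if $g$ is c.c.).

**Proof.** For $r\ge2$ and $\nu\in\mathbb R[w,w_2,w_3,\dots]$ we have $w_2\nu w_1^{-r}\equiv\frac1{r-1}w_1^{1-r}\partial\nu$. Descending in the pole order we get
$$g\equiv p+\mu_1w_1^{-1}+\sum_{r=2}^R\mu_rw_1^{-r},\qquad p\in\mathcal B,\ \mu_1\in\mathbb R[w,w_2,w_3,\dots],\ \mu_r\in\mathbb R[w,w_3,w_4,\dots]\ (r\ge2).$$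
Write $\mathfrak w'=ay(1+\theta)$, $\theta=\frac{w_3}{2a}y+\cdots$; the coefficient of each power of $y$ in $\theta$ is $a^{-1}$ times something free of $a$. So the coefficient of $y^i$ in $(1+\theta)^{-r}$ is a polynomial in $a^{-1}$ of degree $\le i$ with $a^{-i}$-coefficient $\binom{-r}i(w_3/2)^i$, while $\mathrm{ev}(\mu_r)$ is polynomial in $a$. Hence for $r\ge2$ the residue of $\mu_rw_1^{-r}$ has pole order at most $2r-1$ in $a$, with $a^{-(2r-1)}$-coefficient $\binom{-r}{r-1}(w_3/2)^{r-1}\mu_r(w_0,w_3,\dots)$; and $\mu_1w_1^{-1}$ has residue $\mu_1(w_0,a,w_3,\dots)/a$. If $R\ge2$ and $\mu_R\ne0$, the $a^{-(2R-1)}$-coefficient of $\rho(\int g)$ is nonzero, a contradiction. So only $\mu_1$ remains, and $\mu_1=0$. All steps stay c.c. if $g$ is. $\square$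

### 4.3 Coordinates in which the Riemann flows are translations

Put $s^2=\mathfrak w(y)-w_0$, $s=\sum_{j\ge1}b_jy^j$, $b_1=\sqrt{a/2}$ (these $b_j$ are local to this subsection). For $m\ge3$, $2b_1b_{m-1}+(\text{polynomial in }b_2,\dots,b_{m-2})=\frac{w_m}{m!}$, so $S_0[a^{1/2}]=\mathbb R[b_1^{\pm1},b_2,\dots]$. Inverting the series, $y=\sum_{j\ge1}c_js^j$ with $c_1=b_1^{-1}$ and $c_j=-b_jb_1^{-j-1}+(\text{polynomial in }b_1^{-1},b_2,\dots,b_{j-1})$, so
$$S_0[a^{1/2}]=\mathbb R[c_1^{\pm1},c_2,c_3,\dots].$$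
For example $a=2c_1^{-2}$ and $c_2=-b_2b_1^{-3}=-\frac{w_3}{3a^2}$.

Let $\sigma$ be the automorphism of $S_0[a^{1/2}]=S_0\oplus a^{1/2}S_0$ fixing $S_0$ with $a^{1/2}\mapsto-a^{1/2}$; its invariant ring is $S_0$. Since $\sigma(s)=-s$ we get $\sigma(c_j)=(-1)^jc_j$. As $\deg s=0$ and $\mathrm{wt}\,s=\frac32$, we have $\deg c_j=-1$ and $\mathrm{wt}\,c_j=1-\frac{3j}2$.

**Lemma 3.** $\rho\circ X_f^0=L_f\circ\rho$ with $L_f=-\sum_{j\ge1}\frac{f^{(j+2)}(w_0)}{j!}\frac\partial{\partial c_{2j}}$ and $L_fw_0=0$.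

**Proof.** Let $E=\mathrm{ev}(X_f^0w)=f''(\mathfrak w)\mathfrak w'$ and $\eta=-f''(w_0)$. Then $E+\eta\mathfrak w'=(f''(\mathfrak w)-f''(w_0))\mathfrak w'=O(y^3)$, so $L_f\mathfrak w(y):=E+\eta\mathfrak w'$ defines a derivation of $S$ with $L_fw_0=L_fa=0$. It acts coefficientwise on $S((y))$ and commutes with $\partial_y$. On generators, hence everywhere, $L_f\,\mathrm{ev}(g)=\mathrm{ev}(X_f^0g)+\eta\,\partial_y\mathrm{ev}(g)$; taking residues gives $\rho X_f^0=L_f\rho$. To find $L_f$ in the coordinates $c_j$, apply it to $\mathfrak w(Y(s))=w_0+s^2$, $Y(s)=\sum c_js^j$. This gives $L_fY(s)=-(f''(w_0+s^2)-f''(w_0))=-\sum_{j\ge1}\frac{f^{(j+2)}(w_0)}{j!}s^{2j}$. $\square$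

As a check, the $y^3$-coefficient of $L_f\mathfrak w$ gives $L_fw_3=3a^2f'''(w_0)$, so $L_fc_2=-f'''(w_0)$, as the lemma says. Functions of $c_1,c_3,c_5,\dots$ are killed by all $L_f$; $\rho(\int\frac{w_2^k}{w_1})=a^{k-1}=(2c_1^{-2})^{k-1}$ is one, and this explains the cancellations in Section 1.

## 5. Generators of weight at least 7

We construct c.c. $K=\sum_d\epsilon^dK_d$, $K_d\in\mathcal F_{loc}$ of degree $d-1$, with all components of weight $\ge7$, such that $H_f:=\exp(\mathrm{ad}_K)H_f^0$ lies in $\mathcal F[[\epsilon]]$ for every $f\in\mathbb R[w]$. The operator $\frac\delta{\delta w}$ lowers weight by 3, so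
$$\mathrm{wt}\{F,G\}=\mathrm{wt}F+\mathrm{wt}G-7,$$
and with generators of weight $\ge7$ the map $\mathrm{ad}_K$ does not lower weights. That is the point of the number 7. Also $\deg\{F,G\}=\deg F+\deg G+1$, so $\epsilon^d\mathrm{ad}_{K_d}$ raises the degree by $d$.

**Step 1 (the residue to be cancelled at order $d$).** Suppose $K_{d'}$, $d'<d$, are found with $H_f^{[d']}\in\mathcal F$ for all $f$, $d'<d$. Let $G_f$ be the $\epsilon^d$-coefficient of $\exp(\mathrm{ad}_{K_{<d}})H_f^0$, where $K_{<d}=\sum_{d'<d}\epsilon^{d'}K_{d'}$. Then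
$$H_f^{[d]}=X_f^0K_d+G_f .$$
As $\mathrm{ad}_K=-X_K$ with $X_Kw\in\mathcal A_{loc}$, we have $G_f=\int\sum_jf^{(j)}(w)\gamma_j$, a finite sum with $\gamma_j\in\mathcal A_{loc}$ independent of $f$. Expanding $f^{(j)}(\mathfrak w)$ at $w_0$, $\rho(G_f)=\sum_jf^{(j)}(w_0)g_j$, a finite sum with $g_j\in S_0$ independent of $f$. Since $\{K,\int1\}=\{K,\int w\}=\{K,\int\frac{w^2}2\}=0$ (the last because $X_{\int w^2/2}=\partial$), taking $f=1,w,\frac{w^2}2$ gives $g_0=g_1=g_2=0$. Taking $f=\frac{w^p}{p!}$, of weight $3p$, and the $w_0^0$-coefficient: $g_p$ has degree $d-1$ and weights $\ge3p+1$.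

**Step 2 (closedness).** This step shows that one function $\psi$ can cancel $\rho(G_f)$ for all $f$ at once. Since $\exp(\mathrm{ad}_{K_{<d}})$ is a Lie automorphism and $\{H_f^0,H_h^0\}=0$, order $d$ reads
$$\{H_f^0,G_h\}+\{G_f,H_h^0\}+\sum_{0<s<d}\{H_f^{[s]},H_h^{[d-s]}\}=0.$$
The last sum is polynomial, so $\rho$ kills it, and $L_f\rho(G_h)=L_h\rho(G_f)$. Take $f=\frac{(w-\tau)^{i+2}}{(i+2)!}$, $h=\frac{(w-\tau)^{j+2}}{(j+2)!}$ and set $w_0=\tau$, which is allowed because $L_fw_0=0$. We get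
$$\partial_{c_{2i}}\big(j!\,g_{j+2}\big)=\partial_{c_{2j}}\big(i!\,g_{i+2}\big),\qquad i,j\ge1.$$
So $\sum_{j\ge1}j!\,g_{j+2}\,dc_{2j}$ is closed, finite, and polynomial in $c_2,c_4,\dots$. Put
$$\psi=\int_0^1\sum_jc_{2j}\,j!\,g_{j+2}\big|_{c_{2i}\to tc_{2i}}\,dt,\qquad\text{so that }\partial_{c_{2j}}\psi=j!\,g_{j+2},$$
that is, $L_f\psi+\rho(G_f)=0$ for all $f$. As $g_j$ and $c_{2j}$ are $\sigma$-invariant, so is $\psi$, hence $\psi\in S_0$. Its degree is $d-2$, and its weights are $\ge(1-3j)+(3(j+2)+1)=8$.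

For $d$ even we may add $\chi_d$ as in Theorem 1′. Its monomials have $2-d$ factors $c_{odd}$, counted with exponents, so it is $\sigma$-invariant and lies in $S_0$, and $L_f\chi_d=0$. Put $\psi_d=\psi+\chi_d$ ($\chi_d=0$ for $d$ odd).

**Step 3 (realizing $\psi_d$ as a residue).** In a monomial $a^j\prod_{m\ge3}w_m^{i_m}$ of weight $\ge8$ we have $j=\mathrm{wt}+\sum(m-3)i_m\ge8$: no negative power of $a$ occurs. Therefore
$$K_d:=\int\frac{w_2\,\psi_d(w_2,w_3,\dots)}{w_1}\qquad(a\to w_2)$$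
is an element of $\mathcal F_{loc}$, c.c., of degree $d-1$ and weights $\ge8+1-2=7$. The image under $\mathrm{ev}$ of its density has a simple pole, and $\rho(K_d)=a\psi_d/a=\psi_d$. Then $\rho(H_f^{[d]})=L_f\psi_d+\rho(G_f)=0$, so $H_f^{[d]}$ is polynomial by Lemma 2. The induction is complete. Since $2j+\sum mi_m=d-2$ with $j\ge8$, we have $K_d=0$ for $d<18$, in particular $K_1=K_2=0$.

If $\psi_d$ had a pole in $a$, the formula for $K_d$ would divide by $w_2$ and leave $\mathcal F_{loc}$; the weight bound excludes exactly this.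

**Step 4 (all conditions of a canonical deformation).** Let $H_p=H_f$ with $f=\frac{w^{p+2}}{(p+2)!}$. Then $\{H_p,H_q\}=0$ in $\mathcal F_{loc}[[\epsilon]]$, and hence in $\mathcal F[[\epsilon]]$ since all terms have positive degree. As $\partial_wK=0$, $\partial_w$ commutes with $\exp(\mathrm{ad}_K)$, so $\partial_wH_p=H_{p-1}$ for $p\ge1$; also $H_0=\int\frac{w^2}2$. Set $P=\partial$ and $h_{p-1}:=\frac{\delta H_p}{\delta w}$ for $p\ge0$. Then $\int h_{p-1}=\partial_wH_p=H_{p-1}$ for $p\ge1$; the density $h_{p-1}$ is $\frac{w^{p+1}}{(p+1)!}+\sum\epsilon^dh_{p-1}^{[d]}$ with $\deg h_{p-1}^{[d]}=d$; $h_{-1}=w$, $\int w$ is a Casimir of $\partial$, and the $t^0$-flow is $w_x$. Finally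
$$\partial\Big(\frac{\partial h_{p-1}}{\partial t^q}-\frac{\partial h_{q-1}}{\partial t^p}\Big)=[\partial_{t^q},\partial_{t^p}]w=0,$$
and the quantity in parentheses has positive degree, so it vanishes: (c) holds. From $\partial_wH_1=\int\frac{w^2}2$, all $H_1^{[d]}$, $d>0$, are c.c.; and $a_0=0$ since $K_1=K_2=0$. This proves the existence part of Theorem 1′.

**Step 5 (the deformation of Theorem 1).** Take the single seed $\chi_{2k}=\frac{a^{k-1}}{3k-2}$, $a=2c_1^{-2}$. Its degree is $2k-2$, and its weight $k-1$ is $\ge8$ exactly when $k\ge9$. For $d<2k$ and for $2k<d<4k$ we have $G_f=0$ and so $K_d=0$; also $G_f=0$ at $d=2k$, so $K_{2k}=\frac1{3k-2}\int\frac{w_2^k}{w_1}$. By (1), $X_1^0K_{2k}=\int w_2^k$, so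
$$H_1=\int\Big(\frac{w^3}6+\epsilon^{2k}w_2^k\Big)+O(\epsilon^{4k}).$$

For a seed $a^{k-1}$ with smaller $k$ the generator has weight $k-2$, each $\mathrm{ad}$ changes the weight by $k-9$, and the $\psi$ of order $4k$ has weight $8+2(k-9)<8$, so Step 3 no longer applies. For $k=2$ no continuation exists (Section 8).

## 6. Rigidity of standard forms

To conclude we must know that the coefficients of a standard form cannot be changed by an equivalence.

**Lemma 4.** If two canonical deformations with $H_1,\tilde H_1$ in standard form are related by $\tilde w=w+\partial^2G$, then $\partial G=0$ and $\tilde H_1=H_1$.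

**Proof.** Suppose $\partial G_j=0$ for $j<m$, so that $\tilde H_1^{[j]}=H_1^{[j]}$ for $j<m$; put $U=\partial G_m$. At order $m$, $\tilde P=\partial$ gives
$$(\partial U)_*\partial+\partial(\partial U)_*^\dagger=\partial(U_*-U_*^\dagger)\partial=0,$$
so $U_*=U_*^\dagger$, and $U=\frac{\delta\mathcal K}{\delta w}$ with $\deg\mathcal K=m-1$ by Helmholtz. If $m=2$, then $G_2=g(w)$, $U_*=\partial\circ g'$ and $U_*^\dagger=-g'\partial$; equality forces $g'=0$, so $U=0$ and $\tilde H_1^{[2]}=H_1^{[2]}$. If $m\ge3$, then $\partial_w\mathcal K=\int U=0$, so $\mathcal K$ is c.c. Order $m$ of $\tilde H_1[\tilde w]=H_1[w]$ reads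
$$\tilde H_1^{[m]}-H_1^{[m]}=-\int\frac{w^2}2\partial U=-\{H_1^0,\mathcal K\}=X_1^0\mathcal K=D\mathcal K.$$
This lies in $\mathrm{Std}_m\cap\operatorname{Im}D=0$ by Lemma 1(iii). So $\mathcal K=0$, $U=0$, $\tilde H_1^{[m]}=H_1^{[m]}$, and the induction proceeds. $\square$

**Standardization.** This step brings $H_1$ to standard form. Let $P=\partial$, $H_0=\int\frac{w^2}2$, and let all $H_1^{[d]}$, $d\ge1$, be c.c. For a c.c. polynomial $\mathcal K$ of degree $m-1\ge2$ let $\phi_\tau=\exp(\tau\epsilon^mX_{\mathcal K})$ and $\tilde w=\phi_1(w)$.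

*It is a normal Miura-type transformation.* Since $\int\frac{\delta\mathcal K}{\delta w}=\partial_w\mathcal K=0$, we have $\frac{\delta\mathcal K}{\delta w}=\partial G'$ with $\deg G'=m-2$, and $X_{\mathcal K}^nw=\partial^2X_{\mathcal K}^{n-1}G'$ with $\deg X_{\mathcal K}^{n-1}G'=nm-2$.

*It preserves $P=\partial$.* Let $M_\tau=(\phi_\tau w)_*$ and $\mathcal S=(\frac{\delta\mathcal K}{\delta w})_*=\mathcal S^\dagger$. From $\frac d{d\tau}\phi_\tau(w)=\epsilon^m\phi_\tau(\partial\frac{\delta\mathcal K}{\delta w})$ and the chain rule, $\frac d{d\tau}M_\tau=\epsilon^m\partial\,\phi_\tau(\mathcal S)M_\tau$, where $\phi_\tau$ acts on coefficients. So $Q_\tau=M_\tau\partial M_\tau^\dagger$ satisfies $\frac d{d\tau}Q=\epsilon^m\big(\partial\phi_\tau(\mathcal S)Q-Q\phi_\tau(\mathcal S)\partial\big)$, $Q_0=\partial$. The constant $\partial$ is a solution, and solutions are unique as $\epsilon$-series, so $\tilde P=Q_1=\partial$.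

*Effect on $H_1$.* From $\phi_1(\tilde H_p)=H_p$ we get $\tilde H_p=\exp(-\epsilon^mX_{\mathcal K})H_p$. Orders $<m$ of $H_1$ are unchanged, and $H_1^{[m]}$ changes by $-X_{\mathcal K}H_1^0=X_1^0\mathcal K=D\mathcal K$. Also $\tilde H_0=H_0$, and the $\tilde H_1^{[d]}$ are again c.c. because $\partial_w$ commutes with $X_{\mathcal K}$. In $\mathcal F$, $V_1$ contributes $0$, and $V_2=\langle w_1^2\rangle$. By $V_m=D(V_{m-1})\oplus\mathrm{Std}_m$, successive choices of $\mathcal K$ for $m=3,4,\dots$ bring $H_1$ to standard form.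

**Proof of Theorem 1.** Orders $<4k$ of $H_1$ in Step 5 are already standard, so standardization uses only $m\ge4k$, and the result has $a_0=0$, $a_{k-1}=1$. By the group property and Lemma 4, every canonical deformation in standard form equivalent to ours has these values. The conjecture demands $a_{k-1}=0$ when $a_0=0$. So the conjecture is false, for example with $k=9$: $h_1=\frac{w^3}6+\epsilon^{18}w_2^9+O(\epsilon^{36})$, $a_8=1$. $\blacksquare$

**Proof of Theorem 1′, inequivalence.** Let two families first differ at $d$; then $d\ge18$. The constructions agree below $d$ and have the same $G_f$ at order $d$, so $H_1,\tilde H_1$ agree below $d$ and differ at order $d$ by $X_1^0(K_d-\tilde K_d)$, with $\rho(K_d-\tilde K_d)=\chi_d-\tilde\chi_d\ne0$. The same standardization steps $m<d$ apply to both and do not change the order-$d$ term of the difference; the steps $m=d$ change it by an element of $D(V_{d-1})$. If the standard forms agreed at order $d$, then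 $X_1^0(K_d-\tilde K_d)=D\kappa=X_1^0\kappa$ with $\kappa$ polynomial and c.c. Lemma 1(iv) would give $K_d-\tilde K_d=\kappa$ in $\mathcal F_{loc}$, hence $\rho(K_d-\tilde K_d)=0$, a contradiction. So the standard forms differ, and Lemma 4 with the group property shows that the deformations are inequivalent. $\blacksquare$

## 7. Reduction to $\partial_x$, and parity in $\epsilon$

Here we prove Theorem 2.

**Step 1 (reduction to $P=\partial$).** Let $P=\partial+\epsilon^mP_m+O(\epsilon^{m+1})$, $m\ge1$. The Hamiltonian property gives $[\partial,P_m]=0$ for the Schouten bracket. We use the triviality of the second Poisson cohomology of $\partial_x$ in positive degree (Getzler, Duke Math. J. 111 (2002); Degiovanni–Magri–Sciacca, CMP 253 (2005)): a skew-adjoint differential operator $P_m$, homogeneous of degree $m+1\ge2$ with $[\partial,P_m]=0$, has the form $V_*\partial+\partial V_*^\dagger$ with $V$ a differential polynomial of degree $m$.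

As $\int w$ is a Casimir, $0=P_m(1)=\partial\frac\delta{\delta w}\int V$. By degree $\frac\delta{\delta w}\int V=0$, so $V=\partial U$ with $\deg U=m-1$. Let $k$ be a $w$-antiderivative of $U$ and $\mathcal K=\int k$. Then $\int\frac{\delta\mathcal K}{\delta w}=\int\partial_wk=\int U$, so $U=\frac{\delta\mathcal K}{\delta w}+\partial G_m$ with $\deg G_m=m-2$; for $m=1$, $U=U(w)=\frac{\delta\mathcal K}{\delta w}$ and $G_1=0$. With $\mathcal S=(\frac{\delta\mathcal K}{\delta w})_*$, the part $\partial\frac{\delta\mathcal K}{\delta w}$ of $V$ contributes $\partial\mathcal S\partial-\partial\mathcal S\partial=0$ to $P_m$. So $P_m=(\partial^2G_m)_*\partial+\partial(\partial^2G_m)_*^\dagger$, and $\tilde w=w-\epsilon^m\partial^2G_m$ removes $P_m$. Iterate over $m$; the composition converges by Section 2.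

**Step 2 (consequences of $P=\partial$).** Condition (b) gives $\frac{\delta H_0}{\delta w}=w$ (no constants, by degree), so $H_0=\int\frac{w^2}2$. Condition (c) with $p=0$ gives $\partial h_{q-1}=\partial_{t^q}w=\partial\frac{\delta H_q}{\delta w}$, so, again by degree,
$$h_{q-1}=\frac{\delta H_q}{\delta w},\qquad H_{q-1}=\partial_wH_q.\tag{3}$$
So $\partial_w(H_1-\int\frac{w^3}6)=0$, and all $H_1^{[d]}$, $d\ge1$, are c.c. Inductively all $H_p$ have densities polynomial in $w$: if $\partial_wf=p+\partial g$ with $p$ polynomial in $w$, subtract from $f$ the $\partial$ of a $w$-antiderivative of $g$. From now on we are in $\mathcal F$.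

**Step 3 (existence, uniqueness, determination).** Standardization gives the standard form; it is unique by Lemma 4 and the group property. Moreover $H_1$ determines $H_p$: two choices commute with $H_1$ and have the same $\epsilon^0$ part; the lowest term of their difference has positive degree and is killed by $X_1^0$, so it vanishes by Lemma 1(iv). And $h_{p-1}=\frac{\delta H_p}{\delta w}$.

**Step 4 (only even powers of $\epsilon$).** In standard form let $d$ be the least odd number with $H_1^{[d]}\ne0$; then $d\ge3$. The $H_p(-\epsilon)$ also form a canonical deformation. Put $\Delta_p=H_p(\epsilon)-H_p(-\epsilon)$; then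
$$\{H_1(\epsilon),\Delta_p\}+\{\Delta_1,H_p(-\epsilon)\}=0.$$
As $\Delta_1=O(\epsilon^d)$, Lemma 1(iv) gives $\Delta_p=O(\epsilon^d)$, and order $d$ gives $X_1^0\Delta_p^{[d]}=X_p^0\Delta_1^{[d]}$. Let $K=D^{-1}\Delta_1^{[d]}\in V_{d-1}^{loc}$. Since $X_1^0$ and $X_p^0$ commute, $X_1^0(\Delta_p^{[d]}-X_p^0K)=0$, so $X_p^0K=\Delta_p^{[d]}$ is polynomial, and $L_f\rho(K)=0$ for $f=\frac{w^{p+2}}{(p+2)!}$, all $p\ge1$. As this $L_f$ is $-\sum_{j=1}^p\frac{w_0^{p-j}}{(p-j)!\,j!}\partial_{c_{2j}}$, induction on $p$ gives $\partial_{c_{2p}}\rho(K)=0$ for all $p\ge 1$. So $\rho(K)\in\mathbb R[c_1^{\pm1},c_3,\dots]$ is homogeneous of odd degree $d-2$: each monomial has an odd number $2-d$ of factors, so $\rho(K)$ is $\sigma$-anti-invariant. But $\rho(K)\in S_0$ is $\sigma$-invariant. So $\rho(K)=0$, $K$ is polynomial by Lemma 2, and $2H_1^{[d]}=\Delta_1^{[d]}=DK\in\operatorname{Im}D\cap\mathrm{Std}_d=0$, a contradiction. By Step 3 all $H_p$ are even in $\epsilon$. $\blacksquare$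

## 8. Symbols, and why $w_2^2$ cannot occur when $a_0=0$

To $w_{i_1}\cdots w_{i_n}$ attach the symmetric polynomial $\sum_{\pi\in S_n}\prod_jk_{\pi(j)}^{i_j}$. Then $\partial$ becomes multiplication by $e_1$, and functionals with $n$ factors become
$$\Lambda_n=\mathbb R[k_1,\dots,k_n]^{S_n}/(e_1)=\mathbb R[e_2,\dots,e_n].$$
For example $\frac{w^3}6$ has symbol $1$, $w_2^n$ has symbol $n!\,e_n^2$, and $w_1^2$ has symbol $2k_1k_2=-2k^2$ at $(k,-k)$. C.c. functionals correspond to $e_n\Lambda_n$, and elements of $\mathrm{Std}$ lie in $e_n^2\Lambda_n$. Write $F_n$ for the symbol of the part of $F$ with $n$ factors. The symbol of $\partial_wF$ is $F_n(k_1,\dots,k_{n-1},0)$.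

A functional whose quadratic symbol is $\Omega(k)=F_2(k,-k)$ (an even function) generates a flow with linear part $e^{kx}\mapsto\omega(k)e^{kx}$, $\omega(k)=k\,\Omega(k)$; we call $\omega$ its *dispersion*. The linear part multiplies symbols by $\sum_i\omega(k_i)$. Hence, if $F,G$ have only parts with $n\ge2$, then $\{F,G\}_3=F_3\sum_1^3\omega_G(k_i)-G_3\sum_1^3\omega_F(k_i)$. We shall twice use that for odd $\omega$
$$\omega(k)+\omega(-k-k_3)+\omega(k_3)=k_3\big(\omega'(0)-\omega'(k)\big)+O(k_3^2).\tag{4}$$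
On $e_1=0$, Newton's identities give $p_3=3e_3$ and $p_5=5e_5-5e_2e_3$ for the power sums.

**Proof of Proposition 4.** Let $a_0=0$, $a_1\ne0$, in standard form, which is even in $\epsilon$ by Theorem 2. Let $\omega_p=k\Omega_p$ be the dispersions, and $u,v$ the cubic symbols, of $H_1,H_2$ (so $\omega_1$ is that of $H_1$, $u$ is the cubic symbol of $H_1$). The only functional with one factor is $\int w$, of degree 0, so no part with $n=1$ occurs, and $\{H_1,H_2\}=0$ at $n=3$ gives
$$v\sum_1^3\omega_1(k_i)=u\sum_1^3\omega_2(k_i).$$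
Here $u=1+O(\epsilon^6)$; by (3) $u(k,-k,0)$ is the symbol of $\int\frac{w^2}2$, namely $1$, and $v(k,-k,0)=\Omega_1(k)$. Also $\omega_1'(0)=\omega_2'(0)=0$ by degree. Dividing by $k_3\to0$ and using (4), $\omega_2'=\omega_1'\Omega_1$. From $\omega_1=2a_1\epsilon^4k^5+O(\epsilon^6)$ we get $\omega_2=\frac{20}9a_1^2\epsilon^8k^9+O(\epsilon^{10})$. Orders $\epsilon^4,\epsilon^6$ of the relation give $v^{(0)}=v^{(2)}=0$ for the $\epsilon^0,\epsilon^2$ coefficients of $v$, and order $\epsilon^8$ gives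
$$2a_1p_5\,v^{(4)}=\frac{20}9a_1^2\,p_9\quad\text{in }\mathbb R[e_2,e_3].$$
But $p_5=-5e_2e_3$ is divisible by $e_2$, while at $e_1=e_2=0$ we have $k_i^3=e_3$ and $p_9=3e_3^3\ne0$. Contradiction. $\blacksquare$

This argument uses only the quadratic part of $H_1$. For $H_1=\frac{w^3}6+\epsilon^{2k}w_2^k+\cdots$ with $k\ge3$ its input is gone at leading order, since $w_2^k$ has no quadratic part; so it cannot be extended to prove the clause of the conjecture about $a_0=0$.

## 9. Linearization at KdV: at most one parameter in each grade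

From here to the end $a_0\ne0$ and $\alpha=\frac{a_0}{12}$; we prove Theorem 3.

### 9.1 Grades and the KdV Hamiltonians

A term $\epsilon^e\cdot(n\text{ factors})$ has *grade* $n+\frac e2$. Then $\mathrm{gr}\{F,G\}=\mathrm{gr}F+\mathrm{gr}G-2$. Both terms of $\mathsf K_1=\int(\frac{w^3}6-\frac{a_0}{24}\epsilon^2w_1^2)$ have grade 3, and $\epsilon^{2k}w_2^k$ has grade $2k$. A standard form is $\mathsf K_1+(\text{grade}\ge4)$.

*KdV Hamiltonians.* Put $\hbar^2=\frac{a_0\epsilon^2}2$; only $\hbar^2$ enters. The heat kernel of $\hbar^2\partial^2+w$ is the formal series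
$$p(t,x,x')=(4\pi\hbar^2t)^{-1/2}e^{-(x-x')^2/4\hbar^2t}\sum_nt^nU_n(x,x'),\qquad U_0=1,\qquad\partial_tp=(\hbar^2\partial_x^2+w(x))p,$$
that is, $nU_n+(x-x')\partial_xU_n=(\hbar^2\partial_x^2+w)U_{n-1}$, which determines $U_n$ regular at $x=x'$. On the diagonal write $\sum t^nU_n(x,x)=e^{tw}\sum_qt^qA_q$. Adding a constant to $w$ multiplies $p$ by an exponential in $t$, so the $A_q$ are c.c.; scaling ($w\to\lambda w,\hbar^2\to\lambda\hbar^2,t\to t/\lambda$, and $x\to\mu x,\hbar\to\mu\hbar$) shows that the $\hbar^{2j}$-part of $A_q$ has $\deg=2j$, $n=q-j$, and $A_0=1$. We use the theorem of Gelfand–Dickey (Russ. Math. Surveys 30:5 (1975)): the functionals $\int[t^n]\,e^{tw}\sum_qt^qA_q$ commute with each other for $\{\cdot,\cdot\}$.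

For $n=3$, on the diagonal the recursion gives $U_1=w$, $\partial_xU_1=\frac{w_1}2$, $\partial_x^2U_1=\frac{w_2}3$, $\partial_x^4U_1=\frac{w_4}5$, so $U_2=\frac{w^2}2+\hbar^2\frac{w_2}6$. Differentiating twice, $4\partial_x^2U_2=\partial_x^2(\hbar^2\partial_x^2U_1+wU_1)=\hbar^2\frac{w_4}5+\frac43ww_2+w_1^2$, and so
$$U_3=\tfrac13(\hbar^2\partial_x^2U_2+wU_2)=\frac{w^3}6+\hbar^2\Big(\frac{ww_2}6+\frac{w_1^2}{12}\Big)+\hbar^4\frac{w_4}{60}\equiv\frac{w^3}6-\frac{\hbar^2}{12}w_1^2 .$$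
So the $n=3$ functional is $\mathsf K_1$. Let $\mathsf K_p\in\mathcal F[\epsilon^2]$ be the functional with $n=p+2$. It has grade $p+2$, $\epsilon^0$ part $\int\frac{w^{p+2}}{(p+2)!}$, and commutes with $\mathsf K_1$.

*Vanishing principle:* if $F=\sum_{e\ge1}\epsilon^eF_e\in\mathcal F[\epsilon]$, with $F_e$ homogeneous of positive degree, commutes with $\mathsf K_1$, then $F=0$; for its lowest term is killed by $X_1^0$, and Lemma 1(iv) applies. Hence $\mathsf K_p$ is determined by its $\epsilon^0$ part and by commuting with $\mathsf K_1$. Moreover $\partial_w\mathsf K_p=\mathsf K_{p-1}$, where $\mathsf K_0=\int\frac{w^2}2$ and $\mathsf K_{-1}=\int w$: as $\partial_w\mathsf K_1=\int\frac{w^2}2$ commutes with everything, $\{\partial_w\mathsf K_p,\mathsf K_1\}=0$, and the $\epsilon^0$ parts agree. From now on $X_p$ denotes $X_{\mathsf K_p}$. The $X_p$ commute, and $X_1w=\alpha\epsilon^2w_3+ww_1$.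

### 9.2 The spaces $Z_g$

For a canonical deformation in standard form with the given $a_0$, the lowest-grade part of $H_p$ is $\mathsf K_p$. It commutes with $\mathsf K_1$; if its grade were $<p+2$ it would have no $\epsilon^0$ term and vanish; in grade $p+2$ use uniqueness.

Suppose two such deformations have equal $a_0$ and equal $a_j$, but $H_1\ne H_1'$. Let $g\ge4$ be the lowest grade in $\Delta_1=H_1-H_1'$, $\delta_1$ this part, and $\delta_p$ the grade $g+p-1$ part of $\Delta_p=H_p-H_p'$. From $\{H_1,\Delta_p\}+\{\Delta_1,H_p'\}=0$ and the vanishing principle, $\Delta_p$ has no part of lower grade. With (3) and Theorem 2, $(\delta_p)_{p\ge0}$ belongs to the space $Z_g$ of sequences in $\mathcal F[\epsilon^2]$, $\delta_p$ of grade $g+p-1$, with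
$$\delta_0=0,\quad\partial_w\delta_p=\delta_{p-1}\ (p\ge1),\quad X_1\delta_p=X_p\delta_1,\quad\delta_1\in\bigoplus_{d\ge4\text{ even}}\epsilon^d\mathrm{Std}_d,\quad\delta_p|_{\epsilon=0}=0 .$$
In $Z_g$, $\delta_1$ determines all $\delta_p$ by the vanishing principle. The coefficient of $w_2^k$ in our $\delta_1$, possible only if $g=2k$, vanishes. We prove:

(A) $Z_g=0$ for $g$ odd; $\dim Z_g\le1$ for $g$ even.

(B) For $g=2k$, $k\ge2$, some element of $Z_g$ has nonzero $w_2^k$-coefficient.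

Then $\delta_1=0$, a contradiction, which proves Theorem 3.

### 9.3 Gauge fixing

Set $\epsilon=1$; within a fixed grade $n$ determines the power of $\epsilon$.

The dispersion of $\mathsf K_1$ is $\omega(k)=\alpha k^3$. The quadratic part of $\mathsf K_2$ has dispersion $\omega_2=\beta k^5$, and its cubic symbol is $\gamma e_2$. By Section 8, $\{\mathsf K_1,\mathsf K_2\}=0$ at $n=3$ gives $\beta p_5=3\alpha e_3\,\gamma e_2$, so $3\alpha\gamma=-5\beta$; and $\partial_w\mathsf K_2=\mathsf K_1$ gives $\gamma e_2(k,-k,0)=\alpha k^2$, so $\gamma=-\alpha$ and $\beta=\frac35\alpha^2\ne0$. (With $\alpha=-2c$ this is the coefficient $\frac65c^2$ of Section 1.)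

Let $(\delta_p)\in Z_g$ and let the quadratic symbol of $\delta_1$ be $\Omega'(k)=s\,k^{2g-4}$. The purpose of this step is to remove as much of $\delta_1$ as possible by adding coboundaries $X_p\kappa$. For c.c. $\kappa=\sum_{n\ge3}\kappa_n$, by (2), $(X_1\kappa)_n=3\alpha e_3\kappa_n+(\text{c.c. terms from }\kappa_{n-1})$. As $\delta_{1,3}\in e_3^2\Lambda_3$, we can choose $\kappa_3=-\frac{\delta_{1,3}}{3\alpha e_3}\in e_3\Lambda_3$ and then successively $\kappa_n\in e_n\Lambda_n$, so that $\delta_p':=\delta_p+X_p\kappa$ satisfies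
$$\delta'_{1,2}=\Omega',\quad\delta'_{1,3}=0,\quad\delta'_{1,4}=e_4C(e_2,e_4),\quad\delta'_{1,n}\in e_n\mathbb R[e_2,e_4,\dots,e_n]\ (n\ge5).$$
All this has grade $g$, so $C$ is homogeneous of degree $2g-12$ ($C=0$ if $g<6$), and only finitely many $n$ occur, since a c.c. element with $n$ factors has degree at least $n$. Still $X_1\delta_2'=X_2\delta_1'$, and $\partial_w\delta_2'=\delta_1'$ because $\partial_w\{\kappa,\mathsf K_2\}=\{\kappa,\mathsf K_1\}$. The $\delta_1',\delta_2'$ have positive degree, so only parts with $n\ge2$.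

### 9.4 Amplitudes

This step turns $X_1\delta_2'=X_2\delta_1'$ into an identity between rational functions. Fix $N$, generic momenta with $\sum_1^Nk_i=0$, and nilpotent $\xi_i$ ($\xi_i^2=0$). For $I\subset\{1,\dots,N\}$ let $k(I)=\sum_Ik_i$, $\omega_p(I)=\sum_I\omega_p(k_i)$ with $\omega_1=\omega$, and $\xi_I=\prod_I\xi_i$. Define $\varphi_{\{i\}}=1$,
$$(\omega(I)-\alpha k(I)^3)\varphi_I=k(I)\sum_{\{J,J'\}:\,J\sqcup J'=I}\varphi_J\varphi_{J'}\quad(2\le|I|\le N-1),\qquad\mathcal W=\sum_{1\le|I|\le N-1}\xi_I\varphi_Ie^{k(I)x}.$$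
The recursion says that, modulo $\xi_1\cdots\xi_N$, $X_1w=\alpha w_3+\partial\frac{w^2}2$ evaluated at $\mathcal W$ is $\sum\omega(I)\xi_I\varphi_Ie^{k(I)x}=T_1\mathcal W$, where $T_p=\sum_i\omega_p(k_i)\xi_i\partial_{\xi_i}$.

The same holds for $X_2$. Write $X_2w$ at $\mathcal W$ as $\sum\xi_Iy_Ie^{k(I)x}$. Evaluating $X_1X_2w=X_2X_1w$ at $\mathcal W$ gives, for $|I|\le N-1$,
$$(\omega(I)-\alpha k(I)^3)y_I=k(I)\sum_{(J,J')\text{ ordered}}\varphi_Jy_{J'}\quad(|I|\ge2),\qquad y_{\{i\}}=\omega_2(k_i),$$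
whose unique solution is $y_I=\omega_2(I)\varphi_I$, because $\omega_2(J)+\omega_2(J')=\omega_2(I)$. So $X_2w$ at $\mathcal W$ is $T_2\mathcal W$ modulo $\xi_1\cdots\xi_N$.

For $F$ with all $n\ge2$ let
$$\mathcal D(F)=\sum_{\text{partitions into }n\ge2\text{ blocks}}F_n(k(I_1),\dots,k(I_n))\prod_j\varphi_{I_j},$$
the $\xi_1\cdots\xi_N$-coefficient of the density at $\mathcal W$; exact terms contribute $0$ since $k(\{1,\dots,N\})=0$. An error in $X_pw(\mathcal W)$ proportional to $\xi_1\cdots\xi_N$ does not matter: it is multiplied by $\frac{\partial F}{\partial w_m}$ at $\mathcal W$, which has no constant term as $n\ge2$. Hence $\mathcal D(X_pF)=\omega_p(\{1,\dots,N\})\,\mathcal D(F)$ for $p=1,2$, and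
$$3\alpha e_3\,\mathcal D(\delta_2')=\beta p_5\,\mathcal D(\delta_1').\tag{5}$$

**Claim.** If $s=0$ and $C=0$, then $\delta_1=0$.

**Proof.** Now $\delta'_{1,n}=0$ for $n\le4$. We first show $\delta'_{2,n}=0$ for $n\le4$. Let $\Omega''$ be the quadratic symbol of $\delta_2'$ and $\omega''=k\Omega''$, an odd function. For $N=3$ the recursion gives $\varphi_{jl}=-\frac1{3\alpha k_jk_l}$, and (5) gives $\mathcal D(\delta_2')=0$, that is, $3\alpha e_3\delta'_{2,3}=\sum\omega''(k_i)$. Divide by $k_3\to0$: since $\delta'_{2,3}(k,-k,0)=\delta'_{1,2}=0$, formula (4) shows that $\frac{d\omega''}{dk}$ is constant. So $\Omega''$ is constant, hence $0$ since $\delta_2'$ has no degree 0 part; then $\delta'_{2,3}=0$, and $N=4$ gives $\delta'_{2,4}=0$. Let $N\ge5$ and $\delta'_{1,n}=\delta'_{2,n}=0$ for $n<N$. Then (5) is $3\alpha e_3\delta'_{2,N}=\beta(5e_5-5e_2e_3)\delta'_{1,N}$ in $\mathbb R[e_2,\dots,e_N]$, so $e_3\mid\delta'_{1,N}$; as $\delta'_{1,N}$ does not involve $e_3$,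 $\delta'_{1,N}=0$ and $\delta'_{2,N}=0$. Thus $\delta_1=-X_1\kappa$. If $\kappa\ne0$, its lowest-degree part $\kappa_{low}$ (degree $\ge3$) has $D\kappa_{low}\in\mathrm{Std}\cap\operatorname{Im}D=0$, a contradiction. So $\kappa=0$ and $\delta_1=0$. $\square$

### 9.5 Five waves

Take $N=5$. For a pair $J=\{i,j\}$ with complement $\{k,l,m\}$ put $q_J=k_i+k_j$. From $(a+b+c)^3-a^3-b^3-c^3=3(a+b)(a+c)(b+c)$ and the recursion,
$$\varphi_{ij}=-\frac1{3\alpha k_ik_j},\qquad\varphi_{abc}=\frac{(a+b+c)^2}{9\alpha^2abc\,(a+b)(a+c)(b+c)} .$$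
For four legs $a,b,c,d$ with $\mathsf k=a+b+c+d$ and $\zeta=\mathsf k^3-a^3-b^3-c^3-d^3$ we have $\varphi_{abcd}=-\frac{\mathsf k\mathsf N}{\alpha\zeta}$, $\mathsf N$ the sum over splittings. The purpose of the next computation is to see that the denominator $\zeta$ cancels. Put
$$\pi_a:=(b+c)(b+d)(c+d)=\tfrac13\big(\zeta-3\mathsf ka(\mathsf k-a)\big)$$
and similarly for the other legs; below $\sum_a$ runs over the four legs. Since $\sum_a\frac{\mathsf k-a}{\mathsf k}=3$, the three $2+2$ and four $1+3$ splittings give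
$$9\alpha^2abcd\,\mathsf N=3+\sum_a\frac{a(\mathsf k-a)^2}{\pi_a}=\sum_a\Big(\frac{\mathsf k-a}{\mathsf k}+\frac{a(\mathsf k-a)^2}{\pi_a}\Big)=\sum_a\frac{(\mathsf k-a)(\pi_a+\mathsf ka(\mathsf k-a))}{\mathsf k\,\pi_a}=\zeta\sum_a\frac{\mathsf k-a}{3\mathsf k\,\pi_a},$$
hence exactly
$$\varphi_{abcd}=-\frac1{27\alpha^3abcd}\sum_a\frac{\mathsf k-a}{\pi_a}.$$
The fifth momentum is $-\mathsf k$, so $\zeta=-p_3(k_1,\dots,k_5)=-3e_3$ and $e_5=-abcd\,\mathsf k$. Modulo $e_3$, $\pi_a\equiv-\mathsf ka(\mathsf k-a)$, so $\varphi_{abcd}\equiv-\frac1{27\alpha^3e_5}\sum_a\frac1a$. For $\{a,b,c\}=J^c$ we have $(a+b)(a+c)(b+c)=-k_ik_jq_J-e_3\equiv-k_ik_jq_J$, so $\varphi_{J^c}\equiv-\frac{q_J}{9\alpha^2e_5}$. These congruences hold in the ring $\mathbb R[k_1,\dots,k_5]/(e_1)$ with all $k_i$ and $k_i+k_j$ inverted ($\mathsf k-a$ is minus such a pair sum).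

*Divisibility by $e_3$.* Both $\mathcal D$'s in (5) are symmetric, with denominators only powers of $\Pi=\prod k_i\prod_{i<j}(k_i+k_j)$. The polynomial $\Pi$, as an element of $\Lambda_5=\mathbb R[e_2,\dots,e_5]$, is not divisible by the prime $e_3$: at the five fifth roots of unity $e_1=e_2=e_3=e_4=0$, while no $k_i$ is zero and $k_i=-k_j$ would give $1=-1$ on fifth powers. Nor is $p_5$ divisible by $e_3$. Hence (5) gives $\mathcal D(\delta_1')\equiv0$ mod $e_3$, and a symmetric polynomial that is $\equiv0$ mod $e_3$ after inverting $\Pi$ lies in $(e_3)$.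

The contributions to $\mathcal D(\delta_1')$ are
$$n=5:\ \delta'_{1,5};\qquad n=4:\ \sum_Jq_Jk_kk_lk_mC_J\varphi_J;\qquad n=2:\ \sum_i\Omega'(k_i)\varphi_{\{1,\dots,5\}\setminus i}+\sum_J\Omega'(q_J)\varphi_J\varphi_{J^c},$$
where $C_J$ is $C$ evaluated on the four variables $q_J,k_k,k_l,k_m$. Multiply by $-27\alpha^3e_5$ and put $M=2g-3$. The $n=5$ term becomes an element of $(e_5^2)$. The $n=2$ terms become $s\sum_i k_i^{M-1}\sum_{j\ne i}\frac1{k_j}-s\sum_J\frac{q_J^M}{k_ik_j}$. So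
$$s\underbrace{\sum_J\frac{k_i^M+k_j^M-q_J^M}{k_ik_j}}_{P_S}+9\alpha^2\underbrace{\sum_Jq_J(k_kk_lk_m)^2C_J}_{P_C}\in(e_3,e_5^2).\tag{6}$$
$P_S,P_C$ are polynomials of odd degree $2g-5$, so modulo $(e_3,e_5^2)$ we have $P_S=e_5f_S(e_2,e_4)$ and $P_C=e_5f_C(e_2,e_4)$, and
$$sf_S+9\alpha^2f_C=0.\tag{7}$$

### 9.6 Computation of $f_C$ and $f_S$

Let $k_5=z$ and let $k_1,\dots,k_4$ be the roots of $t^4+zt^3+E_2t^2+zE_2t+E_4$. Multiplying by $t-z$ shows $e_1=e_3=0$, $e_5=zE_4$, $e_2=E_2-z^2$, $e_4=E_4-z^2E_2$. So $f(E_2,E_4)$ is read off from $P=zE_4f(E_2,E_4)+O(z^2)$. With $E_2=-(x^2+y^2)$ and $E_4=x^2y^2$ the roots are $\pm x+z\delta_x$, $\pm y+z\delta_y$ up to $O(z^2)$, where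
$$\delta_x=\frac{y^2}{2(x^2-y^2)},\qquad\delta_y=-\frac{x^2}{2(x^2-y^2)}$$
(perturb $(t^2-x^2)(t^2-y^2)$ by $z(t^3+E_2t)$).

**Computation of $f_C$.** Pairs inside $\{1,\dots,4\}$ have $z^2$ in $(k_kk_lk_m)^2$, so only pairs $\{i,5\}$ count. For these $(k_kk_lk_m)^2=\frac{E_4^2}{k_i^2}$, $q_J=k_i+z$, and the arguments of $C$ are $E_2-zk_i+O(z^2)$ and $E_4(1+\frac z{k_i})$. With $\sum_{i\le4}k_i^{-1}=-\frac{zE_2}{E_4}$ and $\sum_{i\le4}k_i^{-2}=-\frac{2E_2}{E_4}+O(z^2)$,
$$P_C=E_4^2\sum_{i\le4}\Big(\frac C{k_i}+\frac{zC}{k_i^2}-z\,\partial_{E_2}C+\frac{zE_4}{k_i^2}\partial_{E_4}C\Big)+O(z^2),$$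
$$f_C=-\big(3E_2C+4E_4\partial_{E_2}C+2E_2E_4\partial_{E_4}C\big).$$

**Computation of $f_S$.** Put $F(u,v)=\frac{u^M+v^M-(u+v)^M}{uv}$, $r=g-2$, so $M=2r+1\ge5$.

Pairs $\{i,5\}$: $F(u,z)=-Mu^{M-2}-\binom M2zu^{M-3}+O(z^2)$, so they give $-Mp_{M-2}-\binom M2zp_{M-3}$ with power sums over $k_1,\dots,k_4$. Here $p_{M-2}=2(M-2)z(\delta_xx^{M-3}+\delta_yy^{M-3})+O(z^2)$ and $p_{M-3}=2(x^{M-3}+y^{M-3})+O(z)$.

The pair from $\pm x$ and the pair from $\pm y$ give $-2Mz(\delta_xx^{M-3}+\delta_yy^{M-3})+O(z^2)$. Together with the previous pairs this is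
$$-M(M-1)z\big[2\delta_xx^{M-3}+2\delta_yy^{M-3}+x^{M-3}+y^{M-3}\big]=-zM(M-1)\frac{x^{2r}-y^{2r}}{x^2-y^2}.$$

The other four pairs: since $F(-u,-v)=-F(u,v)$, they give
$$2z\big[\delta_x\partial_x(F(x,y)+F(x,-y))+\delta_y\partial_y(F(x,y)-F(x,-y))\big].$$
With $A=x+y$, $B=x-y$,
$$F(x,y)+F(x,-y)=\frac{2y^M-A^M+B^M}{xy},\qquad F(x,y)-F(x,-y)=\frac{2x^M-A^M-B^M}{xy}.$$
Differentiating $A^M,B^M$ gives $M\frac{A^{2r}-B^{2r}}{xy}$. Differentiating the denominators (and using that $y^M$, resp. $x^M$, is constant) gives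
$$\frac{-y^3(2y^M-A^M+B^M)+x^3(2x^M-A^M-B^M)}{(x^2-y^2)x^2y^2},$$
and $\frac{A(x^3-y^3)}{x^2-y^2}=x^2+xy+y^2$, $\frac{B(x^3+y^3)}{x^2-y^2}=x^2-xy+y^2$. In total
$$\begin{aligned}E_4f_S={}&-M(M-1)\frac{x^{2r}-y^{2r}}{x^2-y^2}+M\frac{A^{2r}-B^{2r}}{xy}\\&+\frac1{x^2y^2}\Big[\frac{2(x^{2r+4}-y^{2r+4})}{x^2-y^2}-A^{2r}(x^2+xy+y^2)-B^{2r}(x^2-xy+y^2)\Big].\end{aligned}\tag{8}$$

### 9.7 Proof of (A)

Put $x=e^{v/2}$, $y=e^{-v/2}$: then $E_4=1$, $E_2=-2\cosh v$. Let $\hat C(v)=C(-2\cosh v,1)$. By Euler's relation $2E_2\partial_{E_2}C+4E_4\partial_{E_4}C=(2g-12)C$ we have $f_C=-\big((g-3)E_2C+(4E_4-E_2^2)\partial_{E_2}C\big)$. As $\partial_{E_2}C=-\frac{\hat C'}{2\sinh v}$ and $4-E_2^2=-4\sinh^2v$,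
$$f_C\,\sinh^{-r}v=-2\frac d{dv}\Big(\hat C\,\sinh^{-(r-1)}v\Big).\tag{9}$$

**Step 1 ($\dim Z_g\le1$).** If $f_C=0$, then $\hat C=\mathrm{const}\cdot\sinh^{g-3}v$, impossible for a nonzero polynomial in $\cosh v$ of degree $\le g-6$. So $C\mapsto f_C$ is injective. By (7), $s=0$ implies $C=0$, and then $\delta_1=0$ by the Claim. So the linear map $(\delta_p)\mapsto s$ is injective on $Z_g$.

**Step 2 ($Z_g=0$ for $g$ odd).** Let $g$, hence $r\ge3$, be odd. By (9), $\mathrm{Res}_{v=0}\,f_C(2\sinh v)^{-r}dv=0$. For $f_S$ use $A=2\cosh\frac v2$, $B=2\sinh\frac v2$, $AB=2\sinh v=x^2-y^2$, and (8) with $M=2r+1$: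
$$\frac{f_S}{(2\sinh v)^r}=\frac{-2r(2r+1)\sinh rv+2\sinh(r+2)v}{2^r\sinh^{r+1}v}+(2r-2\cosh v)\coth^r\tfrac v2-(2r+2\cosh v)\tanh^r\tfrac v2.$$
The $\tanh$ term is regular. With $T=\tanh\frac v2$, $dv=\frac{2dT}{1-T^2}$, $\cosh v=\frac{1+T^2}{1-T^2}$, the $\coth$ term has residue
$$[T^{r-1}]\,4\Big(\frac r{1-T^2}-\frac{1+T^2}{(1-T^2)^2}\Big)=4(r-r)=0 .$$
With $U=e^{2v}$,
$$\mathrm{Res}\frac{\sinh rv}{\sinh^{r+1}v}dv=2^{r-1}[(U-1)^r]\big(U^{r-\frac12}-U^{-\frac12}\big)=2^{-r}\binom{2r}r,$$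
because $\binom{r-1/2}r=4^{-r}\binom{2r}r$ and $\binom{-1/2}r=(-1)^r4^{-r}\binom{2r}r$, with $r$ odd. Likewise
$$\mathrm{Res}\frac{\sinh(r+2)v}{\sinh^{r+1}v}dv=2^{r-1}[(U-1)^r]\big(U^{r+\frac12}-U^{-\frac32}\big)=(2r+1)2^{-r}\binom{2r}r.$$
The total residue for $f_S$ is $(2r+1)(2-2r)4^{-r}\binom{2r}r\ne0$. So (7) forces $s=0$, and $Z_g=0$ by Step 1. This proves (A).

As a check of the constants, for $g=5$ the function $f_S$ is a number; the residue formula gives $-\frac1{16}f_S=-\frac{35}4$, so $f_S=140$. Directly, $F(u,v)=-7(u+v)(u^2+uv+v^2)^2$ for $M=7$. At the fifth roots of unity, where $e_5=1$, $p_5=5$ and $p_1=\dots=p_4=0$, the sum over pairs is $-7(20-15-25)=140$.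

## 10. A nonzero element in each even grade

We prove (B). Let $g=2k$, $k\ge2$, and $m=2k-3$, which is odd and $\ge1$.

### 10.1 A cocycle built from KdV two-point functions

For KdV put $h_{p-1}=\frac{\delta\mathsf K_p}{\delta w}$ ($p\ge0$, $h_{-1}=w$), $h_{-2}=1$, $h_{-3}=0$. Then $\partial_wh_j=h_{j-1}$, and $\int h_j=\mathsf K_j$ for $j\ge-1$. As in Section 5, Step 4, $X_ph_{i-1}=X_ih_{p-1}$, and $\int X_ph_{i-1}=X_p\mathsf K_{i-1}=0$. So there are unique homogeneous $\Omega_{i,p}=\Omega_{p,i}\in\mathcal B[\epsilon^2]$ of grade $i+p+1$ with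
$$\partial\Omega_{i,p}=X_ph_{i-1}\qquad(i,p\ge0);$$
constants are excluded since they have grade $0$. We have $\Omega_{i,0}=h_{i-1}$. Since $[\partial_w,X_p]=X_{p-1}$, also $\partial_w\Omega_{i,p}=\Omega_{i-1,p}+\Omega_{i,p-1}$ for $p\ge1$, where $\Omega_{-1,p}:=0$. Define
$$\tilde Q_p=\int\sum_{i=0}^{m+1}(-1)^i\Omega_{i,p}h_{m-i-1}-\mathsf K_{m+p}\qquad(\text{grade }m+p+2=g+p-1).$$

**Step 1 ($X_q\tilde Q_p=X_p\tilde Q_q$).** In the difference the terms $\int\sum(-1)^i[X_q\Omega_{i,p}-X_p\Omega_{i,q}]h_{m-i-1}$ vanish, because both $X_q\Omega_{i,p}$ and $X_p\Omega_{i,q}$ have $\partial$-derivative $X_pX_qh_{i-1}$ and positive degree. The remaining terms are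
$$\sum_{i=0}^m(-1)^i\int\big(\Omega_{i,p}\partial\Omega_{m-i,q}-\Omega_{i,q}\partial\Omega_{m-i,p}\big).$$
They cancel after integrating the second term by parts and replacing $i$ by $m-i$ ($m$ odd).

**Step 2 ($\partial_w\tilde Q_p=\tilde Q_{p-1}$ for $p\ge1$, and $\tilde Q_0=0$).** In $\partial_w\tilde Q_p$ the terms with $\Omega_{i-1,p}h_{m-i-1}$ and $\Omega_{i,p}h_{m-i-2}$ telescope to $0$ (the end terms vanish as $\Omega_{-1,p}=0$ and $h_{-3}=0$), and the terms with $\Omega_{i,p-1}$ give $\tilde Q_{p-1}$. For $p=0$ the terms $h_{i-1}h_{m-i-1}$ with $0\le i\le m$ cancel in pairs $i\leftrightarrow m-i$, and $i=m+1$ gives $\int h_m=\mathsf K_m$.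

**Step 3 (an element of $Z_g$).** By Step 2, $\tilde Q_1$ is c.c. It has grade $g$ and even $\epsilon$-degrees $\ge4$: there are no c.c. terms of degree $0$, and the only one of degree 2, $w_1^2$, has grade $3\ne g$. The $\epsilon^0$ part of every $\tilde Q_p$ vanishes: with $\Omega_{i,p}^0=\frac{w^{i+p+1}}{i!\,p!\,(i+p+1)}$ this is
$$\sum_{i=0}^{m+1}\frac{(-1)^i}{i!\,p!\,(i+p+1)(m-i+1)!}=\frac1{p!\,(m+1)!}\int_0^1t^p(1-t)^{m+1}dt=\frac1{(m+p+2)!}.\tag{10}$$
Removing $\operatorname{Im}D$ degree by degree (Lemma 1(iii)) gives a c.c. polynomial $\kappa=\sum_{e\ge4}\epsilon^e\kappa_e$, $\deg\kappa_e=e-1$, of grade $g-1$, such that $\tilde Q_1+X_1\kappa$ is standard; then $(\tilde Q_p+X_p\kappa)_p\in Z_g$.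

Let $\mathsf a$ be the coefficient of $\epsilon^{2k}w_2^k$ in $Q_1^{st}=\tilde Q_1+X_1\kappa$. In a standard monomial of degree $d$ we have $n\le\frac d2$; with $n+\frac d2=2k$ this gives $d\ge2k$, and the degree $2k$ part of $Q_1^{st}$ is $\mathsf a\,w_2^k$. We must show $\mathsf a\ne0$.

### 10.2 A rational potential for the cocycle

The purpose here is to write $\tilde Q_p=X_p\Upsilon$ with an explicit $\Upsilon$ having denominators, so that $\mathsf a$ becomes a residue of $\Upsilon$.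

**Step 1 (KdV as a conjugate of the Riemann hierarchy).** Put $c=-\frac{a_0}{24}$ and $K_2=c\int w_1\log w_1$, so $\frac{\delta K_2}{\delta w}=-c\frac{w_2}{w_1}$ and $X_{K_2}$ acts on $\mathcal B_{loc}$; $\{K_2,H_1^0\}=-c\int ww_2=c\int w_1^2$. By Lemma 1(iii) there are c.c. $K_{2j}\in\mathcal F_{loc}$ ($j\ge2$, degree $2j-1$, $n=2-j$) such that $\Phi=\cdots e^{\epsilon^4\mathrm{ad}K_4}e^{\epsilon^2\mathrm{ad}K_2}$ satisfies $\Phi H_1^0=\mathsf K_1$: at each order the c.c. term to be corrected is in the image of the bijection $D$. The functional $\Phi H_p^0$ commutes with $\mathsf K_1$ and has the right $\epsilon^0$ part; the lowest term of $\Phi H_p^0-\mathsf K_p$ has degree $\ge2$ and is killed by $X_1^0$, so Lemma 1(iv) gives $\Phi H_p^0=\mathsf K_p$.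

We have $\Phi\int g=\int\phi(g)$ with $\phi=\cdots e^{-\epsilon^4X_{K_4}}e^{-\epsilon^2X_{K_2}}$, an algebra automorphism commuting with $\partial$, and $\phi X_F\phi^{-1}=X_{\Phi F}$, since $-[X_K,X_F]=X_{\{K,F\}}$. Let
$$v=\phi(w)=w+\sum_{j\ge1}\epsilon^{2j}v_j,\qquad v_j\in\mathcal A_{loc},\ \deg v_j=2j,\ n=1-j,\qquad v_1=c\,\partial\frac{w_2}{w_1}.$$
Then $X_pv=\phi(X_p^0w)=\frac{v^p}{p!}\partial v$ and $\mathsf K_p=\int\frac{v^{p+2}}{(p+2)!}$ for $p\ge-1$ (for $p=-1$ because $\mathrm{ad}_K\int w=0$).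

**Step 2 (the functional $\Upsilon$).** Put $v_{(i)}=\frac{v^{i+1}}{(i+1)!}$, $v_{(-1)}=1$. Since $\int h_{i-1}=\mathsf K_{i-1}=\int v_{(i)}$, we have $h_{i-1}=v_{(i)}+\partial\eta_i$ with $\eta_i\in\epsilon^2\mathcal B_{loc}[[\epsilon^2]]$ homogeneous, $\eta_{-1}=0$. Comparing $\partial$ of both sides, with $\Omega^0_{i,p}(v)=\frac{v^{i+p+1}}{i!\,p!\,(i+p+1)}$ and $\Omega^0_{-1,p}:=0$,
$$\Omega_{i,p}=\Omega^0_{i,p}(v)+X_p\eta_i,\qquad X_pv_{(l)}=\partial\Omega^0_{l,p}(v).$$
Put
$$\Upsilon=\int\sum_{i=-1}^{m+1}(-1)^i\Big[\eta_iv_{(m-i)}+\tfrac12\eta_i\partial\eta_{m-i}\Big].$$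
By (10), $\mathsf K_{m+p}=\int\sum_{i=0}^{m+1}(-1)^i\Omega_{i,p}^0(v)v_{(m-i)}$, so
$$\tilde Q_p=\int\sum_i(-1)^i\big[X_p\eta_i\,(v_{(m-i)}+\partial\eta_{m-i})+\Omega^0_{i,p}(v)\,\partial\eta_{m-i}\big].$$
On the other hand
$$X_p\Upsilon=\int\sum_i(-1)^i\big[X_p\eta_i\,v_{(m-i)}+\eta_i\,\partial\Omega^0_{m-i,p}(v)+\tfrac12X_p\eta_i\,\partial\eta_{m-i}+\tfrac12\eta_i\,\partial X_p\eta_{m-i}\big].$$
Replacing $i$ by $m-i$ ($m$ odd) and integrating by parts in the second and fourth terms gives $X_p\Upsilon=\tilde Q_p$.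

**Step 3 (order $\epsilon^2$).** On degree 1, $X_1^0$ need not be injective on $\mathcal F_{loc}$, so $\Upsilon^{[2]}$ must be computed. We have $\mathsf K_i^{[2]}=\{K_2,H_i^0\}=c\int\frac{w^{i-1}}{(i-1)!}w_1^2$, so $h_{i-1}^{[2]}=-c\big[\frac{w^{i-2}}{(i-2)!}w_1^2+2\frac{w^{i-1}}{(i-1)!}w_2\big]$ (reciprocals of factorials of negative numbers are $0$). Subtracting $\frac{w^i}{i!}v_1$,
$$\eta_i^{[2]}=-c\Big[\frac{w^i}{i!}\frac{w_2}{w_1}+\frac{w^{i-1}}{(i-1)!}w_1\Big]\quad(i\ge0).$$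
The terms $w^mw_1$ are exact, so $\Upsilon^{[2]}=-c\int\frac{w_2}{w_1}w^{m+1}\sum_{i=0}^{m+1}\frac{(-1)^i}{i!(m+1-i)!}=0$.

**Step 4 ($\mathsf a$ as the leading coefficient).** Let $\Upsilon'=\Upsilon+\kappa$. Then $X_1\Upsilon'=Q_1^{st}$ and $\Upsilon'^{[2]}=0$. The lowest term $\Upsilon'^{[e]}$, of degree $e-1\ge3$, satisfies $X_1^0\Upsilon'^{[e]}=(Q_1^{st})^{[e]}$, which is $0$ for $e<2k$. By Lemma 1(iv) $\Upsilon'^{[e]}=0$ for $e<2k$, and by (1)
$$\Upsilon'^{[2k]}=\frac{\mathsf a}{3k-2}\int\frac{w_2^k}{w_1}.$$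

### 10.3 Evaluation on quadratic jets

Let $\mathrm{ev}_q$ be the homomorphism $w\mapsto-y^2$, $w_1\mapsto-2y$, $w_2\mapsto-2$, $w_m\mapsto0$ ($m\ge3$), with values in $\mathbb R[y^{\pm1}]$; it intertwines $\partial$ and $\partial_y$. As $\kappa$ is polynomial,
$$\Psi:=[\epsilon^{2k}]\,\mathrm{Res}_y\,\mathrm{ev}_q(\Upsilon)=[\epsilon^{2k}]\,\mathrm{Res}_y\,\mathrm{ev}_q(\Upsilon')=\frac{\mathsf a(-2)^{k-1}}{3k-2}.$$
It suffices to show $\Psi\ne0$. A monomial of type $(\deg,n)$ becomes a multiple of $y^{2n-\deg}$, so $V=\mathrm{ev}_q(v)$ is $-y^2$ times a series in $\epsilon^2y^{-4}$ with constant term 1. Write $V=-\sigma^2$ and invert: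
$$y=Y(\sigma)=\sum_{i\ge0}\lambda_i\sigma^{1-4i},\qquad\lambda_0=1,\quad\lambda_i\propto\epsilon^{2i}.$$
For $\xi=Y(\sigma)-\sigma$ one checks by differentiating
$$G(Y(\sigma))Y'(\sigma)-G(\sigma)=\partial_\sigma\sum_{n\ge1}\frac{G^{(n-1)}(\sigma)\,\xi^n}{n!},\tag{11}$$
so residues are invariant under the substitution.

**Step 1 (the residue as $\sum\theta\,d\theta$).** Let $\Theta_i$ be a polynomial primitive of $\mathrm{ev}_q(h_{i-1})$ and $\theta_i=\Theta_i-\mathrm{ev}_q\eta_i$, so $\theta_i'=\mathrm{ev}_q(v_{(i)})$. The density of $\Upsilon$ becomes $\frac12\sum(-1)^i(\Theta_i-\theta_i)(\theta_{m-i}'+\Theta_{m-i}')$. The mixed terms $\Theta_i\theta_{m-i}'-\theta_i\Theta_{m-i}'$ cancel in the residue (integrate by parts and replace $i$ by $m-i$), and $\Theta\Theta'$ has no residue. So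
$$\mathrm{Res}_y\,\mathrm{ev}_q(\Upsilon)=-\tfrac12\,\mathrm{Res}\sum_{i=-1}^{m+1}(-1)^i\theta_i\,d\theta_{m-i}.$$

**Step 2 (summation over $i$).** Write $Y=\sum_jy_j\sigma^j$, $y_{1-4i}=\lambda_i$. From $\theta_i'\,dy=\frac{(-\sigma^2)^{i+1}}{(i+1)!}Y'(\sigma)\,d\sigma$, up to constants, which do not matter for the residue,
$$\theta_i=(-1)^{i+1}\sum_j\frac{j\,y_j\,\sigma^{j+2i+2}}{(i+1)!\,(j+2i+2)}\qquad(j\text{ is odd}).$$
Put $I=i+1$. The residue picks $j+j'=-2(m+2)$, and
$$\mathrm{Res}_y\,\mathrm{ev}_q(\Upsilon)=-\frac14\sum_{j+j'=-2(m+2)}jj'\,y_jy_{j'}\sum_{I=0}^{m+2}\frac{(-1)^I}{I!\,(m+2-I)!\,(\frac j2+I)} .$$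
By partial fractions the inner sum is $\prod_{I=0}^{m+2}(\frac j2+I)^{-1}$, and the factors $I=0$, $I=m+2$ are $\frac j2$ and $\frac j2+m+2=-\frac{j'}2$. As $m+2=2k-1$,
$$\Psi\,\epsilon^{2k}=\sum_{i=0}^k\frac{\lambda_i\lambda_{k-i}}{\prod_{I=1}^{2k-2}(\frac12-2i+I)}.\tag{12}$$

### 10.4 The numbers $\lambda_i$ from Mehler's formula

**Step 1 (heat kernel and $e^{tv}$ differ by an exact term).** By definition $\int[t^n]\,e^{tw}\sum t^qA_q=\mathsf K_{n-2}=\int\frac{v^n}{n!}$ for $n\ge2$, and for $n=0,1$ the two sides agree as well. So each $t^n$-coefficient of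
$$e^{tw}\sum_qt^qA_q-e^{tv}=e^{tw}\sum_qt^qD_q$$
is in $\partial\mathcal B_{loc}$ at each order $\epsilon^{2j}$, $j\ge1$, where $D_q$ is c.c. with $\deg D_q=2j$, $n(D_q)=q-j$. If $q_0$ is the lowest index with $D_{q_0}\ne0$, the $t^{q_0}$-coefficient gives $D_{q_0}=\partial\gamma$, with $\gamma$ c.c. by Section 3.2. Subtract $\partial(t^{q_0}e^{tw}\gamma)=t^{q_0}e^{tw}(\partial\gamma+tw_1\gamma)$; the rest is of the same type with larger $q_0$. This stops since nonzero c.c. terms have $\deg-n\ge0$, that is, $3j-q\ge0$. So the difference is $\partial\big(e^{tw}\sum t^q\gamma_q\big)$ with finitely many c.c. $\gamma_q$, of degree $2j-1$, at each order.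

**Step 2 (a Gaussian functional).** Apply $\mathrm{ev}_q$; the $\gamma_q$ become odd in $y$. Let
$$\mathcal L\big(y^{2n}e^{-ty^2}\big)=\Gamma(n+\tfrac12)\,t^{-n-\frac12},\qquad n\in\mathbb Z.$$
It kills $\partial_y(y^{2n-1}e^{-ty^2})=((2n-1)y^{2n-2}-2ty^{2n})e^{-ty^2}$, so $\mathcal L$ of both terms of the difference agree.

*First term.* By Mehler's formula the heat kernel of $\hbar^2\partial^2-y^2$ on the diagonal gives
$$\mathrm{ev}_q\Big(e^{tw}\sum t^qA_q\Big)=\Big(\frac{2\hbar t}{\sinh2\hbar t}\Big)^{1/2}e^{-\frac{y^2}\hbar\tanh\hbar t}\quad(\text{expanded in }\hbar^2).$$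
With $\tau=\frac{\tanh\hbar t}\hbar$, $\mathcal L(e^{-\tau y^2})=\sum_n\Gamma(n+\frac12)t^{-n-\frac12}\frac{(t-\tau)^n}{n!}=\sqrt\pi\,\tau^{-1/2}$, so the $\mathcal L$-value is $\sqrt\pi\,t^{-1/2}\frac{\hbar t}{\sinh\hbar t}$.

*Second term.* Apply (11) with $G=e^{tV}$. It is even and $\xi$ is odd, so the term under $\partial_\sigma$ is odd and is killed:
$$\mathcal L(e^{tV})=\mathcal L_\sigma\big(e^{-t\sigma^2}Y'(\sigma)\big)=\sqrt\pi\,t^{-1/2}+\sum_{i\ge1}(1-4i)\,\lambda_i\,\Gamma(\tfrac12-2i)\,t^{2i-\frac12}.$$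
Hence
$$(1-4i)\,\Gamma(\tfrac12-2i)\,\lambda_i=\sqrt\pi\,\hbar^{2i}\,[z^{2i}]\frac z{\sinh z}.\tag{13}$$

For $i=1$ this gives $\lambda_1=\frac{\hbar^2}{24}$; directly, $v_1=c\,\partial\frac{w_2}{w_1}$ gives $\sigma^2=y^2+c\epsilon^2y^{-2}+\cdots$, so $\lambda_1=-\frac{c\epsilon^2}2=\frac{a_0\epsilon^2}{48}$, the same number.

### 10.5 All terms have the same sign

From $\frac z{\sinh z}=\prod_{n\ge1}\big(1+\frac{z^2}{\pi^2n^2}\big)^{-1}$ we see $(-1)^i[z^{2i}]\frac z{\sinh z}>0$; also $\Gamma(\frac12-2i)>0$, and $1-4i<0$ for $i\ge1$. So by (13) $\lambda_i=(-1)^{i-1}\hbar^{2i}\cdot(\text{positive})$ for $i\ge1$, and $\lambda_0=1$.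

In (12) remove the common factor $\hbar^{2k}\ne0$. For $i=0$ and $i=k$ the numerator has sign $(-1)^{k-1}$, and the product in the denominator is positive: all factors are positive for $i=0$, and there are $2k-2$ negative factors for $i=k$. For $1\le i\le k-1$ the numerator has sign $(-1)^k$, and exactly the $2i-1$ factors with $I\le2i-1$ are negative, so the product is negative and the term has sign $(-1)^{k-1}$. All terms have the same sign, so $\Psi\ne0$ and $\mathsf a\ne0$. This proves (B), and with (A) and Section 9.2 it proves Theorem 3. $\blacksquare$
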